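# Homogeneous invariant measures and Hausdorff dimension on $\mathcal{ML}^+(N_{1,3})$

## 1. Three matrices, their triangles, and the holes they leave

Let $\Delta=\mathbb R^3_{\ge0}$, $|x|=\sum|x_i|$, $\Sigma=\{x\in\Delta:|x|=1\}$, and $\hat x=x/|x|$ for $x\in\Delta\setminus\{0\}$. Consider the three matrices
$$A_1(a,b,c)=(a+b+c,b,c),\quad A_2(a,b,c)=(a,a+b+c,c),\quad A_3(a,b,c)=(a,b,a+b+c).$$
So $A_ie_i=e_i$ and $A_ie_j=e_i+e_j$ for $j\ne i$, and $\det A_i=1$. Let $\Gamma$ be the semigroup with identity that they generate. An invertible nonnegative matrix $\gamma$ acts on $\Sigma$ by $x\mapsto\widehat{\gamma x}$; we write $\gamma E$ for images both in cones and in $\Sigma$. Thus $\gamma\Sigma$ is the triangle with vertices $\widehat{\gamma e_1},\widehat{\gamma e_2},\widehat{\gamma e_3}$. Distances, diameters and areas in $\Sigma$ are Euclidean. We use the operator norm $\|\gamma\|=\max_j|\gamma e_j|$ for $|\cdot|$; it is submultiplicative, and $|\gamma u|\le\|\gamma\|$ for $u\in\Sigma$.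

By hand: $A_i\Delta=\{u\in\Delta:u_i\ge u_j+u_k\}$, because the inverse of $A_1$ is $(u_1-u_2-u_3,u_2,u_3)$. So $A_1\Sigma,A_2\Sigma,A_3\Sigma$ are the three corner triangles of $\Sigma$, and what is left over is the open middle triangle with vertices in the directions $e_1+e_2,e_2+e_3,e_1+e_3$. We call the open cone over it the *hole*:
$$\{u\in\Delta:\ u_i<u_j+u_k\ \text{for all}\ i\}.$$
Now repeat inside each corner triangle: $A_1A_2\Sigma$, for instance, has vertices in the directions $(2,1,0),(1,1,0),(2,1,1)$. After $n$ rounds there are $3^n$ triangles, and the points which survive forever form the compact set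
$$K=\bigcap_{n}\ \bigcup_{|\text{word}|=n}\gamma\Sigma .$$
The maps are projective and not similarities, and the triangles become long and thin.

What is this set for? On a certain nonorientable surface, the three-times punctured projective plane $N_{1,3}$, the space of measured laminations that have no closed one-sided leaf will turn out to be two copies of the cone over $K$, and three mapping classes act on it by $A_1,A_2,A_3$. A homogeneous invariant measure on this space gives a measure $\nu$ on $K$ that gives the piece of $K$ in $\gamma\Sigma$ a mass comparable to $\|\gamma\|^{-\delta}$ (for suitable words $\gamma$), where $\delta$ is the degree of homogeneity. A Hausdorff dimension, on the other hand, is computed from the shape of the triangles. A conjecture says that $\delta$ equals the Hausdorff dimension of the cone. We shall see that it does not.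

## 2. Laminations without one-sided leaves, a conjecture, and two theorems

Let $S$ be a nonorientable surface of finite type with a complete hyperbolic metric of finite area. $\mathrm{Map}(S)$ is the group of isotopy classes of all homeomorphisms of $S$. A *measured lamination* is a closed set that is a disjoint union of simple complete geodesics (compactly supported), with a transverse measure of full support; $\mathcal{ML}(S)$ is the space of these, including $0$. It carries the action of $\mathrm{Map}(S)$ and the scaling action of $\mathbb R_{>0}$. A closed curve is *one-sided* if a neighborhood of it is a Möbius band. We use these standard facts.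

1. Weighted simple closed curves and multicurves (several disjoint ones) are measured laminations; integral multicurves, up to scale, are dense.
2. The intersection number $i(\cdot,b)$ with a simple closed curve $b$ is continuous and homogeneous on $\mathcal{ML}(S)$. Hyperbolic length $\ell$ is continuous, homogeneous, positive off $0$, and $\{\ell\le T\}$ is compact. Only finitely many closed geodesics have length $\le T$.
3. A *train track* is a smooth branched graph whose complementary regions are not discs with at most two cusps, or once-punctured discs without cusp. Weights $w\ge0$ on the branches satisfying the switch conditions determine $\lambda_w\in\mathcal{ML}(S)$, continuously and homogeneously; if $w$ is integral, $\lambda_w$ is the multicurve drawn with $w_b$ strands along each branch $b$. Train-track charts have piecewise linear transition maps.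
4. For $S=N_{1,3}$, $\mathcal{ML}(S)$ is a manifold of dimension $3$.
5. The set of measured laminations with a closed one-sided leaf is open.

Convention: weight $m$ on a one-sided curve is drawn as $m$ strands in a Möbius band. For example, a simple curve that bounds a Möbius band with core $\kappa$ represents $2\kappa$.

**Definition 2.1.** $\mathcal{ML}^+(S)$ is the set of measured laminations having no closed one-sided leaf. It is closed (fact 5), and invariant under $\mathrm{Map}(S)$ and under scaling. $\mathcal{PML}^+(S)$ is its image in $\mathcal{PML}(S)$.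

One assumes that $\mathcal{PML}^+(S)$ is infinite. This excludes, for example, the twice-punctured projective plane, where $\mathcal{ML}^+\subset\{0\}$, and the once-punctured Klein bottle, where $\mathcal{ML}^+$ is a single ray. The Hausdorff dimension of $\mathcal{ML}^+(S)$ is taken for any Euclidean norm in train-track charts; piecewise linear maps are Lipschitz, so the chart does not matter.

**Definition 2.2.** A measure $\mu$ on $\mathcal{ML}(S)$ is *$\delta$-homogeneous* if $\mu(tA)=t^\delta\mu(A)$ for all Borel $A$ and $t>0$. (Example: Lebesgue measure on the cone $\Delta$ is $3$-homogeneous.) *Radon* means finite on compact subsets of $\mathcal{ML}(S)$, which contains $0$. An invariant measure is *ergodic* if every invariant Borel set is null or has null complement.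

**Conjecture** (Matthieu Gendulphe, "What's wrong with the growth of simple closed geodesics on nonorientable hyperbolic surfaces", arXiv:1706.08798 (2017)). *There exists a unique (up to scaling) ergodic $\mathrm{Map}(S)$-invariant Radon measure whose support is $\mathcal{ML}^+(S)$; it is $\delta$-homogeneous where $\delta$ is the Hausdorff dimension of $\mathcal{ML}^+(S)$.*

**Theorem A.** Let $S=N_{1,3}$ ($\chi(S)=-2$). Let $\mu\ne0$ be a $\mathrm{Map}(S)$-invariant Radon measure on $\mathcal{ML}^+(S)$ that is $\delta$-homogeneous for some $\delta>0$. Assume that $\mu$ is ergodic, or more generally that it gives measure zero to the set of positively weighted two-sided simple closed curves. Then $\delta<3$ and $\delta<\dim_H\mathcal{ML}^+(S)$. Hence the conjecture is false for $S$.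

**Theorem B.** Let $S=N_{1,3}$. There is $\delta_*\in(2,3)$ with
$$\delta_*<\dim_H\mathcal{ML}^+(S)\le\tfrac{3+\delta_*}2<3,$$
and a $\delta_*$-homogeneous ergodic invariant Radon measure $\mu_*$ with support $\mathcal{ML}^+(S)$, such that every ergodic $\mathrm{Map}(S)$-invariant Radon measure on $\mathcal{ML}^+(S)$ (no homogeneity assumed) is a multiple of exactly one of: $\mu_*$; the counting measure on $\{tc:c\text{ a two-sided simple closed geodesic}\}$ for some $t>0$ (a single orbit); the Dirac mass at $0$. In particular $\mu_*$ is, up to scale, the unique ergodic invariant Radon measure with support $\mathcal{ML}^+(S)$.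

Why Theorem A refutes the conjecture: an ergodic measure with support $\mathcal{ML}^+(S)$ is nonzero, and $\dim_H\mathcal{ML}^+(S)>0$ because $\mathcal{ML}^+(S)$ contains rays. If the measure were $\delta$-homogeneous with $\delta=\dim_H\mathcal{ML}^+(S)$, Theorem A would give $\delta<\delta$. (That $\mathcal{PML}^+(N_{1,3})$ is infinite is shown in Section 4.) Sections 3–10 prove Theorem A; Sections 11–14 prove Theorem B.

## 3. A train track on $N_{1,3}$ whose weight cone is an octant

From now on $S=N_{1,3}$.

**Step 1: the hexagon model.** *Purpose: detect essential curves and minimal position by words.* Let $P^2$ be the closed disc $\mathbb D$ with $\zeta\sim-\zeta$ on $\partial\mathbb D$. Mark six equidistant boundary points, i.e. three antipodal pairs; these are the punctures. Let $s_1,\dots,s_6$ be the open boundary arcs in cyclic order, with $s_j$ centered at angle $60^\circ(j-1)$, so $s_{i+3}=-s_i$. Let $v_{i,i+1}$ be the marked point between $s_i$ and $s_{i+1}$; so $v_{12}\sim v_{45}$, $v_{23}\sim v_{56}$, $v_{34}\sim v_{61}$. For $i=1,2,3$ let $a_i$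 be the image of $s_i$, an ideal arc with ends at different punctures. A closed curve is one-sided iff it crosses $\partial\mathbb D$ an odd number of times.

Cutting $S$ along the $a_i$ gives a disc, so $\pi_1(S)$ is free on $x_1,x_2,x_3$, where leaving $\mathbb D$ through $s_i$ (resp. $s_{i+3}$) reads $x_i$ (resp. $x_i^{-1}$), $i\le3$. A curve that leaves through $s_j$ re-enters through $s_{j+3}$; a cancellation occurs exactly when it then leaves through $s_{j+3}$ again. So the cyclic word of a closed curve is cyclically reduced iff no arc of the curve in $\mathbb D$ has both ends on the same side. In that case the curve is homotopically nontrivial (if it meets $\bigcup a_i$) and crosses each $a_i$ the minimal number of times in its homotopy class.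

**Step 2: three one-sided curves.** *Purpose: cut $S$ into one triangle and three once-punctured triangles.* Let $k_i\subset\mathbb D$ be an arc from $m_i\in s_i$ to $-m_i\in s_{i+3}$; it gives a one-sided curve $\kappa_i$. Let the $k_i$ cross pairwise once, at distinct points $p_{12},p_{13},p_{23}$, in this order: $k_1$ from $s_1$ meets $k_3$ then $k_2$; $k_3$ from $s_3$ meets $k_2$ then $k_1$; $k_2$ from $s_5$ meets $k_1$ then $k_3$. We choose the configuration invariant under the rotation $\phi$ by $2\pi/3$. Thus $p_{13}$ lies toward angle $330^\circ$, $p_{23}$ toward $90^\circ$, $p_{12}$ toward $210^\circ$. Put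
$$\varepsilon_1=[p_{12}p_{13}]\subset k_1,\quad\varepsilon_2=[p_{12}p_{23}]\subset k_2,\quad\varepsilon_3=[p_{13}p_{23}]\subset k_3,\qquad o_i=\kappa_i\setminus\varepsilon_i .$$
Each $o_i$ is an arc crossing $\partial\mathbb D$ once.

In $\mathbb D$ the three arcs cut out seven regions: the middle triangle $T_0$ with sides $\varepsilon_1,\varepsilon_2,\varepsilon_3$; three regions at the vertices $p_{13},p_{23},p_{12}$, containing the corners $v_{61},v_{23},v_{45}$; and three regions along the edges $\varepsilon_3,\varepsilon_2,\varepsilon_1$, containing $v_{12},v_{34},v_{56}$. The antipodal gluing pairs them. So the complement of $\bigcup\kappa_i$ in $S$ is $T_0$ together with three once-punctured triangles: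

- $Q_3$ (around $v_{12}\sim v_{45}$), bounded by $\varepsilon_3,o_1,o_2$;
- $Q_2$ (around $v_{34}\sim v_{61}$), bounded by $\varepsilon_2,o_1,o_3$;
- $Q_1$ (around $v_{23}\sim v_{56}$), bounded by $\varepsilon_1,o_2,o_3$.

The cyclic orders of branches and sectors at the crossings are
$$p_{13}: o_1[Q_3]\varepsilon_3[T_0]\varepsilon_1[Q_1]o_3[Q_2];\quad p_{12}: o_1[Q_2]\varepsilon_2[T_0]\varepsilon_1[Q_1]o_2[Q_3];\quad p_{23}: o_2[Q_3]\varepsilon_3[T_0]\varepsilon_2[Q_2]o_3[Q_1].$$
(At $p_{13}$, for instance, $o_1,\varepsilon_3,\varepsilon_1,o_3$ leave toward $0^\circ,120^\circ,180^\circ,300^\circ$.)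

**Step 3: the track $\tau_0$.** *Purpose: get a chart.* Smooth $\bigcup\kappa_i$ at each $p_{ij}$ so that the two $o$-branches lie on one side of the switch and the two $\varepsilon$-branches on the other. A corner between an $o$- and an $\varepsilon$-branch becomes smooth; a corner between two $o$'s or two $\varepsilon$'s becomes a cusp. So $T_0$ becomes a trigon, and $Q_3,Q_2,Q_1$ become once-punctured monogons, with cusps at $p_{12},p_{13},p_{23}$. Hence $\tau_0$ is a train track. The switch conditions $\varepsilon_i+\varepsilon_j=o_i+o_j$ ($i\ne j$) say that the differences $d_i=\varepsilon_i-o_i$ satisfy $d_i+d_j=0$ for all three pairs, so $d=0$. The weight cone is therefore $V=\{w\in\mathbb R^3_{\ge0}\}$, with $w_i$ the common weight of $\varepsilon_i$ and $o_i$; $\kappa_i$ has weight vector $e_i$.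

**Proposition 3.1.** $i(\lambda_w,a_i)=w_i$ for all $w\in V$, and $w\mapsto\lambda_w$ is a homeomorphism of $V$ onto a closed subset of $\mathcal{ML}(S)$.

*Proof.* A strand carried by $\tau_0$ enters $\mathbb D$ along an $o$-branch, reaches a vertex of the small triangle, runs along one $\varepsilon$, and leaves along an $o$-branch at another vertex. From $p_{13},p_{23},p_{12}$ the $o$-branches lead to the *merged sides* $s_6\cup s_1$, $s_2\cup s_3$, $s_4\cup s_5$ respectively. So every strand joins two different merged sides, hence two distinct sides $s_i$. By Step 1 carried closed curves are essential and in minimal position with the $a_i$. They are not peripheral: the peripheral curves, in reduced form, consist of the two corner arcs at $v_{12},v_{45}$, or at $v_{23},v_{56}$, or at $v_{34},v_{61}$, and each of these pairs contains a corner arc at $v_{45}$, $v_{23}$ or $v_{61}$, which joins a merged side to itself. So for integral $w$ we have $i(\lambda_w,a_i)=w_i$, the number of passages over $o_i$.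

The function $i(\cdot,a_i)$ is continuous, being $\frac12i(\cdot,b_i)$ with $b_i$ the boundary of a neighborhood of $a_i$ and its two end punctures. By homogeneity and continuity $i(\lambda_w,a_i)=w_i$ on all of $V$. So the map is injective with continuous inverse; and if $\lambda_{w^{(n)}}\to\lambda$, then $w^{(n)}$ converges to some $w\in V$, so $\lambda=\lambda_w$. $\square$

By fact 4 and invariance of domain, the interior of $V$ has open image. This is our train-track chart, and we identify $V$ with its image.

## 4. Half twists, one-sided leaves, and the appearance of $A_1,A_2,A_3$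

**Proposition 4.1.** There are mapping classes $\psi_1,\psi_2,\psi_3$ with $\psi_i\lambda_w=\lambda_{B_iw}$, where $B_iw=w+w_i\sum_{j\ne i}e_j$.

*Proof.* $E=Q_2\cup o_1\cup Q_3$ is a component of $S\setminus(\kappa_2\cup\kappa_3)$. It is an open disc with two punctures, with boundary cycle $p_{13}\xrightarrow{\varepsilon_3}p_{23}\xrightarrow{o_2}p_{12}\xrightarrow{\varepsilon_2}p_{23}\xrightarrow{o_3}p_{13}$, and $o_1$ is a diameter from $p_{13}$ to $p_{12}$ separating the punctures. Let $\psi_1$ be a half twist supported in a compact part of $E$, exchanging the punctures. Picture $o_1$ as the vertical diameter, $p_{13}$ at the bottom, $p_{12}$ at the top, $Q_2$ on the left, $Q_3$ on the right. A half twist rotates an inner disc by $\pi$: the image of the diameter starts at the bottom, goes around one side to the top of the inner disc, down through the middle, and around the other side to the top. Choose the direction for which the first side is the left. Then $o_1$ becomes, rel endpoints, the embedded arc $o_1'$ that starts at $p_{13}$, runs inside $Q_2$ parallel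 to $o_3$ and $\varepsilon_2$ to $p_{12}$, back along $o_1$ to $p_{13}$, then inside $Q_3$ parallel to $\varepsilon_3$ and $o_2$, ending at $p_{12}$.

Its turns are $o_3\to\varepsilon_2$ at $p_{23}$ and $\varepsilon_2\to o_1$ at $p_{12}$ (both in $Q_2$-sectors), then $o_1\to\varepsilon_3$ at $p_{13}$ and $\varepsilon_3\to o_2$ at $p_{23}$ (both in $Q_3$-sectors). All go between an $o$- and an $\varepsilon$-branch, so they are smooth. At $p_{13}$ the arc leaves along $o_3$ and at $p_{12}$ it arrives along $o_2$: the $o$-side at both ends, like $o_1$ itself. The other branches are unchanged. So $\psi_1(\tau_0)$ can be isotoped into a fibered neighborhood of $\tau_0$, transverse to the ties: it is carried by $\tau_0$, with $o_1\mapsto o_3\varepsilon_2o_1\varepsilon_3o_2$. Counting passages, $o_2,\varepsilon_2$ get $w_2+w_1$, $o_3,\varepsilon_3$ get $w_3+w_1$, and $o_1,\varepsilon_1$ keep $w_1$. This is $B_1w$. The rotation $\phi$ descends to $S$, preserves $\tau_0$ and permutes $\kappa_1\to\kappa_3\to\kappa_2\to\kappa_1$; conjugating $\psi_1$ by it gives $\psi_2,\psi_3$.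 $\square$

**Proposition 4.2.** If $w_1>w_2+w_3$, then $\lambda_w\notin\mathcal{ML}^+$; similarly for the other indices.

*Proof.* Put $c=w_1-w_2-w_3$ and $w''=(w_2+w_3,w_2,w_3)$. First let $w$ be integral. In a fibered neighborhood, across $p_{13}$ the order from the $Q_3$-side is $o_1,o_3$ on one side of the switch and $\varepsilon_3,\varepsilon_1$ on the other; across $p_{12}$ the order from the $Q_2$-side is $o_1,o_2$ and $\varepsilon_2,\varepsilon_1$. Take the strand in $o_1$ at distance $w_3+j-\frac12$ from the $Q_3$-side, $1\le j\le c$. At $p_{13}$ the first $w_3$ places belong to $\varepsilon_3$, so the strand enters $\varepsilon_1$ at distance $j-\frac12$ from the $T_0$-side. At $p_{12}$ the first $w_2$ places from the $Q_2$-side belong to $\varepsilon_2$, so the strand is at distance $w_2+j-\frac12<w_1$ from the $Q_2$-side and continues into $o_1$, at distance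
$$w_1-w_2-j+\tfrac12=w_3+(c+1-j)-\tfrac12$$
from the $Q_3$-side. So these $c$ strands close up among themselves by $j\mapsto c+1-j$: they are $c$ strands in a Möbius band around $\kappa_1$. The rest is a multicurve of weight $w''$ disjoint from them. So $i(\kappa_1,\lambda_{w''})=0$ and $\lambda_w=c\,\kappa_1+\lambda_{w''}$.

By homogeneity this holds for rational $w$. By continuity $i(\kappa_1,\lambda_{w''})=0$ for all real $w_2,w_3\ge0$, so $c\kappa_1+\lambda_{w''}$ is a measured lamination, and by continuity $\lambda_w=c\kappa_1+\lambda_{w''}$ for all real $w$ with $w_1>w_2+w_3$. As $c>0$, $\kappa_1$ is a closed one-sided leaf. $\square$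

**Step: coordinates on the triangle-inequality cone.** *Purpose: turn $B_i$ into $A_i$.* Put $M(a,b,c)=(b+c,a+c,a+b)$. Then $M\Delta=\{w\in V:w_i\le w_j+w_k\ \forall i\}$. For $u\in\Delta$ write $\lambda_{[u]}:=\lambda_{Mu}$. We have $MA_i=B_iM$: both $MA_1$ and $B_1M$ send $(a,b,c)$ to $(b+c,a+b+2c,a+2b+c)$, and the other cases follow by symmetry. Hence $\psi_i\lambda_{[u]}=\lambda_{[A_iu]}$. For a word $\gamma=A_{i_1}\cdots A_{i_n}$ put $\psi_\gamma=\psi_{i_1}\cdots\psi_{i_n}$; then
$$\psi_\gamma\lambda_{[u]}=\lambda_{[\gamma u]}.\tag{4.1}$$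
Let
$$X=\{u\in\Delta:\lambda_{[u]}\in\mathcal{ML}^+\},\qquad\tilde X=\{\lambda_{[u]}:u\in X\}.$$
$X$ is a closed cone. By Proposition 4.2,
$$\mathcal{ML}^+\cap V=\tilde X.\tag{4.2}$$

**Proposition 4.3.** $A_iX\subset X$, and $X=A_1X\cup A_2X\cup A_3X$.

*Proof.* The inclusion follows from (4.1) and invariance of $\mathcal{ML}^+$. Let $u\in X$ and let $w_i$ be a minimal coordinate of $w=Mu$. Then $w'=B_i^{-1}w=w-w_i\sum_{j\ne i}e_j$ lies in $V$, and $\lambda_{w'}=\psi_i^{-1}\lambda_w\in\mathcal{ML}^+$. By Proposition 4.2, $w'\in M\Delta$, so $w'=Mu'$ with $u'\in X$ and $u=A_iu'$. $\square$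

*Example.* $w=(1,1,1)$ satisfies the triangle inequalities, and $u=(\frac12,\frac12,\frac12)$ is in the middle of the hole. Here $B_1^{-1}w=(1,0,0)$, so $\lambda_w=\psi_1\kappa_1$ is a one-sided curve. This is what the holes are: by Proposition 4.3, $X$ is disjoint from the hole and from all its images under $\Gamma$ other than along boundary rays (Section 6 makes the last words precise).

**Two-sided curves in $X$.** Consider $c_1:=\lambda_{[e_1]}=\lambda_{(0,1,1)}$. With one strand on each of $o_2,\varepsilon_2,o_3,\varepsilon_3$, the orders at the crossings give the curve $o_2\to\varepsilon_3\to o_3\to\varepsilon_2\to o_2$, which crosses $a_2$ and $a_3$ once each. It crosses $\partial\mathbb D$ twice, so it is two-sided; it is primitive because its reduced word contains $x_2^{\pm1}$ exactly once. So $e_1\in X$. By rotation $e_2,e_3$ give two-sided simple closed curves $c_2,c_3$. Hence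
$$\gamma e_i\in X\quad(\gamma\in\Gamma),\qquad\lambda_{[\gamma e_i]}=\psi_\gamma c_i,\tag{4.3}$$
and limits of rays $\mathbb R_{>0}\gamma_ne_i$ lie in the closed cone $X$. In particular $\mathcal{PML}^+$ is infinite, since $A_1^ne_2=(n,1,0)$.

*Example.* The whole face $\{u_3=0\}$ of $\Delta$ lies in $X$. Indeed, for words $w$ in $A_1,A_2$ the vectors $w(e_1+e_2)=wA_1e_2$ are, by Euclid's algorithm, all primitive $(p,q,0)$ with $p,q>0$; their directions are dense in the face. So $K$ and $X$ contain many segments, and they will need a separate argument (Section 9).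

## 5. Two copies of the chart fill $\mathcal{ML}(N_{1,3})$

**Lemma 5.1.** Let $\iota$ be the mapping class of $S$ induced by $\zeta\mapsto-\zeta$ on $\mathbb D$. Then $\mathcal{ML}(S)=V\cup\iota V$; hence $\mathcal{ML}^+=\tilde X\cup\iota\tilde X$.

*Proof.* $V\cup\iota V$ is closed and scaling invariant, so by density it suffices to treat an integral multicurve $\Lambda$ without peripheral components, in minimal position with the $a_i$. Then $\Lambda\cap\mathbb D$ consists of disjoint arcs joining distinct sides. Let $n_{ij}$ be the number of arcs between $s_i$ and $s_j$, and $y_i=\sum_jn_{ij}$; the gluing gives $y_i=y_{i+3}$. Call the corner $i,i{+}1$ *used* if $n_{i,i+1}>0$. Arcs starting in the region cut off by a corner arc stay in it; so at a used corner the points of $s_i$ and $s_{i+1}$ nearest to $v_{i,i+1}$ are joined by an arc.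

**Step 1: opposite corners are not both used.** Say $n_{12},n_{45}>0$. The innermost corner arcs at $v_{12}$ and at $v_{45}=-v_{12}$ end at the points nearest to these vertices, and the antipodal map matches those. So the two arcs close up to a peripheral curve, which was excluded.

**Step 2: adjacent corners are not both used.** After rotating indices suppose $n_{12},n_{23}>0$; then $n_{45}=n_{56}=0$ by Step 1. The equations $y_1=y_4$, $y_2=y_5$, $y_3=y_6$ read
$$n_{12}+n_{13}+n_{15}+n_{16}=n_{24}+n_{34}+n_{46},$$
$$n_{12}+n_{23}+n_{24}+n_{26}=n_{15}+n_{35},\tag{5.1}$$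
$$n_{13}+n_{23}+n_{34}+n_{35}=n_{16}+n_{26}+n_{46}.$$
Adding the first and third gives $n_{12}+2n_{13}+n_{23}+(n_{15}+n_{35})=n_{24}+n_{26}+2n_{46}$. Inserting (5.1) for $n_{15}+n_{35}$ gives $n_{46}=n_{12}+n_{13}+n_{23}>0$. An arc from $s_4$ to $s_6$ separates $s_5$ from $s_1,s_2,s_3$, so $n_{15}=n_{35}=0$, which contradicts (5.1).

**Step 3: conclusion.** Among the six corners in cyclic order, two used ones are never at distance $1$ or $3$. So the used corners lie in $\{12,34,56\}$ or in $\{23,45,61\}$. In the first case all arcs join different ones of the merged sides $s_6\cup s_1$, $s_2\cup s_3$, $s_4\cup s_5$. A system of disjoint arcs joining different sides of a triangle is determined by the numbers of endpoints, here by $(y_1,y_2,y_3)$; so it coincides with the multicurve carried by $\tau_0$ with weight $y$. The second case is the image of the first under $\iota$, which sends $s_i$ to $s_{i+3}$. The last claim follows from (4.2) and $\iota\mathcal{ML}^+=\mathcal{ML}^+$. $\square$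

## 6. Codes

For $i\ne j$, the conditions $u_i\ge u_j+u_k$ and $u_j\ge u_i+u_k$ force $u_k=0$, $u_i=u_j$. So $A_i\Delta\cap A_j\Delta$ is the ray through $e_i+e_j=A_ie_j=A_je_i$, and all $A_i\Delta$ are disjoint from the hole. Let
$$\mathcal R=\bigcup_{\gamma\in\Gamma,\,i}\mathbb R_{\ge0}\,\gamma e_i ,$$
a countable union of rays.

**Lemma 6.1.** (i) If $\gamma,\gamma'$ are words neither of which is a prefix of the other, then $\gamma\Delta\cap\gamma'\Delta\subset\mathcal R$. (ii) For $y\in\Delta$: $A_iy\in\mathcal R\iff y\in\mathcal R$.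

*Proof.* (i) Write $\gamma=\alpha A_i\beta$, $\gamma'=\alpha A_j\beta'$ with $i\ne j$. The intersection lies in $\alpha(A_i\Delta\cap A_j\Delta)=\mathbb R_{\ge0}\alpha A_ie_j$. (ii) "$\Leftarrow$" is clear. Let $0\ne A_iy=t\gamma e_j$. If $\gamma$ starts with $A_i$, cancel it. If $\gamma$ starts with $A_k$, $k\ne i$, then $A_iy\in A_i\Delta\cap A_k\Delta=\mathbb R_{\ge0}A_ie_k$, so $y\in\mathbb Re_k$. If $\gamma$ is empty, then $A_iy=te_j$; the $i$-th coordinate of $A_iy$ is at least the others, so $j=i$ and $y=te_i$. $\square$

(In particular different words are different matrices: by (i) if neither is a prefix of the other, and because a nonempty word is never the identity matrix.)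

**Definition 6.2.** A *code* of $0\ne x\in X$ is a sequence $i_1i_2\dots$ with $x\in A_{i_1}\cdots A_{i_n}X$ for all $n$; the point $(A_{i_1}\cdots A_{i_n})^{-1}x$ is the $n$-th *remainder*.

By Proposition 4.3 every nonzero $x\in X$ has a code. By Lemma 6.1, for $x\in X\setminus\mathcal R$ it is unique, the remainders stay in $X\setminus\mathcal R$, and the code of $A_iy$ is $i$ followed by the code of $y$. Example: $e_1$ has the code $111\ldots$, and $e_1+e_2\in\mathcal R$ has the two codes $1222\ldots$ and $2111\ldots$.

## 7. Blocks: bounded distortion and area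

*Why blocks are needed.* One would like $|\gamma u|$ to be comparable to $\|\gamma\|$ on $\Sigma$. This fails for single letters: $|A_1^ne_1|=1$ while $|A_1^ne_2|=n+1$, and the triangle $A_1^n\Sigma$, with vertices in the directions $e_1,(n,1,0),(n,0,1)$, has area proportional to $(n+1)^{-2}$ and not to $\|A_1^n\|^{-3}$. It becomes true once all three letters have occurred.

**Definition 7.1.** $\mathcal W$ is the set of words $w'z$ with $\{x,y,z\}=\{1,2,3\}$ and $w'$ a word in $x,y$ using both letters. Its elements are *blocks*. So a block is a shortest prefix containing all three letters, and $\mathcal W$ is a prefix code. Example: $1123213\ldots$ parses as $1123\,|\,213\,|\ldots$. Put $\mathcal W^*=\bigcup_{n\ge0}\mathcal W^n$. Let $Y$ be the Borel cone of $x\in X\setminus\mathcal R$ whose code contains all three letters infinitely often, and $\Omega=Y\cap\Sigma$.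

The code of every $x\in Y$ parses uniquely into blocks, remainders stay in $Y$, and $\gamma Y\subset Y$; so for each $n$ the sets $\gamma Y$, $\gamma\in\mathcal W^n$, form a partition of $Y$.

**Lemma 7.2.** Let $A_0=\sqrt3/2=\operatorname{area}\Sigma$.

(i) For a word $w$ in $1,2$: $we_3=e_3-e_1-e_2+we_1+we_2$.

(ii) If $\gamma\in\Gamma$ ends with a block, then $|\gamma e_i|\le2|\gamma e_j|$ for all $i,j$; hence $\frac12\|\gamma\|\le|\gamma u|\le\|\gamma\|$ on $\Sigma$. This holds for all $\gamma\in\mathcal W^*$ (trivially for the identity).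

(iii) For $\gamma\in\mathcal W^n$, $n\ge1$, and $\beta\in\mathcal W$: $\|\gamma\beta\|\ge2\|\gamma\|$. Also $\|\beta\|\ge3$, so $\|\gamma\|\ge2^n$. Moreover $\|\gamma\gamma'\|\ge\frac12\|\gamma\|\|\gamma'\|$ for $\gamma,\gamma'\in\mathcal W^*$.

(iv) For $\gamma\in\mathcal W^n$, $n\ge1$,
$$A_0\|\gamma\|^{-3}\le\operatorname{area}(\gamma\Sigma)\le8A_0\|\gamma\|^{-3},\tag{7.1}$$
the first inequality holding for all $\gamma\in\Gamma$; and
$$\sum_{\gamma\in\mathcal W^n}\operatorname{area}(\gamma\Sigma)\le A_0(31/32)^{n-1}.\tag{7.2}$$

*Proof.* (i) $A_1(e_3-e_1-e_2)=(e_3+e_1)-e_1-(e_2+e_1)=e_3-e_1-e_2$, and likewise for $A_2$. Apply $w$ to $e_3=(e_3-e_1-e_2)+e_1+e_2$.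

(ii) Let the last block be $w'A_3$; the other cases are symmetric. Put $p=w'e_1$, $q=w'e_2$. Both are $\ge e_1+e_2$ entrywise because both letters occur in $w'$. By (i), $d:=w'e_3=e_3+p+q-e_1-e_2$ satisfies $d\ge p$, $d\ge q$, and $d\ge e_1+e_2+e_3$ entrywise. The columns of $w'A_3$ are $p+d$, $q+d$, $d$, all entrywise between $d$ and $2d$. Multiplying by a nonnegative matrix from the left keeps this. For $u\in\Sigma$, $|\gamma u|=\sum u_j|\gamma e_j|$ is an average of the column sums.

(iii) The columns of $\beta$ are $\ge e_1+e_2+e_3$, so $\|\beta\|\ge3$ and, by (ii), $|\gamma\beta e_j|\ge\sum_i|\gamma e_i|\ge(1+\frac12+\frac12)\|\gamma\|$. Induction gives $\|\gamma\|\ge2^n$. For the last claim choose $j$ with $|\gamma'e_j|=\|\gamma'\|$; then $|\gamma\gamma'e_j|\ge\frac12\|\gamma\||\gamma'e_j|$ by (ii).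

(iv) The triangle with vertices $\hat v_1,\hat v_2,\hat v_3$ has area $A_0|\det(v_1,v_2,v_3)|/\prod|v_i|$. Since $\det\gamma=1$, the area of $\gamma\Sigma$ is $A_0/\prod|\gamma e_i|$, and (ii) gives (7.1). The image of the hole under $\gamma$ has vertices in the directions $\gamma(e_i+e_j)$, of norm at most $2\|\gamma\|$, and $\det(e_1+e_2,e_2+e_3,e_1+e_3)=2$; so its area is at least $2A_0/(2\|\gamma\|)^3=\frac1{32}\cdot8A_0\|\gamma\|^{-3}\ge\frac1{32}\operatorname{area}(\gamma\Sigma)$. All $\gamma\beta\Sigma$, $\beta\in\mathcal W$, lie in $\gamma\Sigma$ minus this image and have disjoint interiors (Lemma 6.1). So $\sum_\beta\operatorname{area}(\gamma\beta\Sigma)\le\frac{31}{32}\operatorname{area}(\gamma\Sigma)$; induct on $n$, starting from $\sum_{\mathcal W}\operatorname{area}(\beta\Sigma)\le A_0$. $\square$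

## 8. A strictly contracting block

We now bound diameters. We measure how covectors vary: for $f=(f_1,f_2,f_3)$ let $D(f)=\max f-\min f$.

**Definition 8.1.** $f$ is *mixed* if $\min f\le0\le\max f$. (Example: $(1,0,-2)$ is mixed, $(1,2,3)$ is not. A covector that vanishes on some nonzero nonnegative vector is mixed.)

For mixed $f$ we have $\|f\|_\infty\le D(f)\le2\|f\|_\infty$. Since $(A_i^Tf)_j=f(A_ie_j)$,
$$A_i^Tf=f_i(1,1,1)+(f-f_ie_i).\tag{8.1}$$
So for mixed $f$, $D(A_i^Tf)=D(f-f_ie_i)\le D(f)$: one coordinate is replaced by $0$, which lies in $[\min f,\max f]$.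

**Lemma 8.2.** Let $\beta_0=A_1A_2A_3\in\mathcal W$. There is $\vartheta\in(0,1)$ such that $D(\beta_0^Tf)\le\vartheta D(f)$ whenever $f$, $A_1^Tf$, $A_2^TA_1^Tf$, $\beta_0^Tf$ are all mixed.

*Proof.* The set of such $f$ with $D(f)=1$ is compact, since $\|f\|_\infty\le D(f)$. So it suffices to show that $D(\beta_0^Tf)=D(f)$ is impossible for such $f\ne0$. As $D$ never increases, equality means no loss in each of the three steps, which use the letters $1,2,3$ in this order.

*Claim.* If $f$ and $g=A_i^Tf$ are mixed, $D(g)=D(f)$ and $f_i>0$, then for some labeling $\{i,j,k\}$ of the indices $f_j\le-f_i$, $f_k\ge f_i$, and $g_k>g_i>0\ge g_j$. Indeed $g_i=f_i>0$, so mixedness of $g$ gives $j\neq i$ with $g_j=f_j+f_i\le0$. If $f_k<f_i$, then $\max f=f_i>\max(0,f_k)$ while $\min f<0$ is attained off $i$; so $D(f-f_ie_i)<D(f)$, a contradiction. Hence $f_k\ge f_i$ and $g_k=f_k+f_i>f_i=g_i$. The mirrored claim holds for $f_i<0$.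

*Case $f_1\ne0$.* Replacing $f$ by $-f$ if necessary, let $f_1>0$. After step 1 we have $g$ with a unique maximum at some $k\in\{2,3\}$, $g_1>0$, and $g_j\le0$ at the third index. If $k=2$, step 2 without loss needs another coordinate $\ge g_2$: impossible. If $k=3$, $j=2$ and $g_2<0$, step 2 without loss needs another coordinate $\le g_2<0$: impossible. If $k=3$ and $g_2=0$, step 2 does nothing, and step 3 needs another coordinate $\ge g_3$: impossible.

*Case $f_1=0$.* Step 1 does nothing. If $f_2\ne0$, step 2 without loss needs both other coordinates to be nonzero, but $f_1=0$. If $f_2=0$, then $f=(0,0,f_3)$ with $f_3\ne0$, step 2 does nothing, and step 3 is impossible for the same reason. $\square$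

**Lemma 8.3.** Let $\gamma\in\mathcal W^n$, $n\ge1$, contain at least $m\ge0$ blocks equal to $\beta_0$. Then $\operatorname{diam}(\gamma\Sigma)\le7\vartheta^m/\|\gamma\|$.

*Proof.* Let $\hat x=\widehat{\gamma e_i}$ and let $f$ be a covector with $f(\hat x)=0$. If $\gamma=\gamma'\gamma''$ as words, then $\gamma'^Tf$ vanishes on the nonzero nonnegative vector $\gamma''e_i$, so it is mixed. So all covectors met when the letters are applied one after the other are mixed, and $D(\gamma^Tf)\le\vartheta^mD(f)\le2\vartheta^m\|f\|_\infty$. As $\gamma^Tf$ is mixed, $|f(\gamma e_j)|\le2\vartheta^m\|f\|_\infty$. With $\hat y=\widehat{\gamma e_j}$ and $|\gamma e_j|\ge\|\gamma\|/2$ we get $|f(\hat y)|\le4\vartheta^m\|f\|_\infty/\|\gamma\|$. Take $f=e_k^*-\hat x_k(1,1,1)$: then $\|f\|_\infty\le1$, $f(\hat x)=0$ and $f(\hat y)=\hat y_k-\hat x_k$. So any two vertices are at distance $\le4\sqrt3\,\vartheta^m/\|\gamma\|\le 7\vartheta^m/\|\gamma\|$. $\square$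

*Without $\beta_0$ the factor $1/\|\gamma\|$ cannot be improved in general.* For $\gamma=A_1^kA_2A_3$ the columns are $(3k+1,2,1)$, $(3k,2,1)$, $(2k,1,1)$, so $\|\gamma\|=3k+4$. The third coordinates of the first and last vertices differ by $\frac1{2k+2}-\frac1{3k+4}=\frac{k+2}{(2k+2)(3k+4)}\ge\frac1{2\|\gamma\|}$.

**Lemma 8.4.** For every sequence $i_1i_2\dots$ with prefixes $\gamma_n=A_{i_1}\cdots A_{i_n}$, the triangles $\gamma_n\Sigma$ shrink to a point. Consequently $X\cap\Sigma=K$.

*Proof.* If all letters recur, for every $k$ some prefix lies in $\mathcal W^k$, and Lemma 8.3 with $m=0$ gives a diameter $\le7\cdot2^{-k}$. Otherwise, after a fixed prefix $\alpha$, $\gamma_n=\alpha w$ with $w$ a word in two letters, say $1,2$. As $x\mapsto\widehat{\alpha x}$ is uniformly continuous on $\Sigma$, it suffices that $w\Sigma$ shrinks to a point. The determinant of $we_1,we_2$ in the plane is $1$, so $\widehat{we_1},\widehat{we_2}$ have distance $\sqrt2/(|we_1||we_2|)$. This tends to $0$, since each further letter increases $|we_1|$ or $|we_2|$ by at least $1$.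 By Lemma 7.2(i), $we_3=w(e_1+e_2)+(e_3-e_1-e_2)$ with $n_w:=|w(e_1+e_2)|\to\infty$ and $|we_3|=n_w-1$; so $\widehat{we_3}$ is within $4/(n_w-1)$ of the point $\widehat{w(e_1+e_2)}$ of the segment between the other two vertices.

By Proposition 4.3, $X\cap\Sigma\subset K$. If $x\in K$, the words $\gamma$ with $x\in\gamma\Sigma$ form an infinite tree with branching at most three, so there is an infinite sequence with $x\in\gamma_n\Sigma$ for all $n$. Then $\widehat{\gamma_ne_1}\to x$, and $x\in X$ by (4.3) and closedness. $\square$

## 9. Invariant measures ignore codes with a missing letter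

For an invariant measure $m$ on $\mathcal{ML}^+$ we also write $m$ for its restriction to $\tilde X\cong X$. By (4.1), $m(\gamma E)=m(E)$ for Borel $E\subset X$ and $\gamma\in\Gamma$. By Lemma 5.1, $m(\mathcal{ML}^+)\le2m(X)$; so $m\ne0$ implies $m(X)>0$.

The part $X\setminus Y$ contains cones over segments, e.g. over the edges of $\Sigma$. On the face $\{u_3=0\}$ Lebesgue measure $da\,db$ is even invariant under $A_1,A_2$. The next lemma shows that the translates of such a measure under the rest of $\Gamma$ pile up too much for it to be part of a Radon measure.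

**Lemma 9.1.** Let $m$ be an invariant Radon measure on $\mathcal{ML}^+$ with $m(\mathcal R)=0$. Then $m(X\setminus Y)=0$.

*Proof.* **Step 1: reduction to a face.** Let $x\in X\setminus(\mathcal R\cup Y)$. Some letter occurs finitely often, so $x=\gamma y$ with the code of $y\in X\setminus\mathcal R$ in two letters, say $1,2$. The third coordinate $c$ of the successive remainders of $y$ is constant, and each step decreases the sum of the first two by at least $c$ (for the letter $1$: $(a,b,c)$ is replaced by $(a-b-c,b,c)$). So $c=0$. Thus $X\setminus(Y\cup\mathcal R)$ is contained in a countable union of images $\gamma E$ and analogues for other pairs of letters, with $E=\{x\in X\setminus\mathcal R:x_3=0\}$. It suffices to show $m(E)=0$.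

Codes of points of $E$ use only $1,2$, since $A_3\Delta=\{c\ge a+b\}$ meets $\{c=0\}$ only in $0$; remainders stay in $E$. Both letters occur infinitely often: a constant tail $iii\ldots$ would require subtracting $u_j+u_k$ from $u_i$ forever, so the remainder would lie on $\mathbb Re_i\subset\mathcal R$. Let $e(T)=m\{x\in E:|x|\le T\}<\infty$, and $n_w=|w(e_1+e_2)|$ for a word $w$ in $1,2$.

**Step 2: many disjoint translates.** For $x\in E$, $A_3x=x+|x|e_3$. So $|wA_3x|\le|wx|+|x||we_3|\le2n_w|x|$, because $|we_3|=n_w-1$ by Lemma 7.2(i). The sets $wA_3E\subset X$ are pairwise disjoint, since the position of the only letter $3$ in the code determines $w$. Hence $\sum_we(T/2n_w)\le m\{x\in X:|x|\le T\}<\infty$ for every $T$. Replacing $T$ by $2T$,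
$$\sum_we(T/n_w)<\infty\quad\text{for all }T.\tag{9.1}$$

**Step 3: $E$ is covered by tails of the same sum.** For every $k$, each $x\in E$ lies in some $wA_1A_2E$ with $w$ of length $\ge k$, since both letters recur. On $E$, $A_1A_2(a,b,0)=(2a+b,a+b,0)\ge|x|(e_1+e_2)$ entrywise, so $|wA_1A_2x|\ge n_w|x|$. Hence $e(T)\le\sum_{\mathrm{length}(w)\ge k}e(T/n_w)$, which tends to $0$ as $k\to\infty$ by (9.1). So $e(T)=0$ for all $T$. $\square$

(For Lebesgue measure on the face, $e(T)=T^2/2$, and (9.1) would read $\frac{T^2}2\sum_wn_w^{-2}=\frac{T^2}2\sum_{n\ge2}\varphi(n)n^{-2}=\infty$, as $\sum\varphi(n)n^{-s}=\zeta(s-1)/\zeta(s)\to\infty$ for $s\downarrow2$; here $\varphi$ is Euler's function.)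

## 10. Mass $\|\gamma\|^{-\delta}$ against area $\|\gamma\|^{-3}$: proof of Theorem A

Let $\mu$ be as in Theorem A.

**Step 1: $\mu$ lives on $Y$.** By homogeneity $\mu(\{0\})=0$. If $\mu$ is ergodic, it does not charge weighted two-sided curves: for an interval $I\subset(0,\infty)$ the set $Z_I=\{tc:t\in I,\ c\text{ a two-sided simple closed geodesic}\}$ is invariant, $Z_I\cap Z_J=\emptyset$ for disjoint $I,J$, and $\mu(Z_{[2^k,2^{k+1})})=2^{k\delta}\mu(Z_{[1,2)})$; positivity of one of these would give two disjoint invariant sets of positive measure. By (4.3) we get $\mu(\mathcal R)=0$. So Lemma 9.1 applies, and $\mu(Y)=\mu(X)>0$.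

**Step 2: a measure on $\Omega$.** *Purpose: turn invariance into a formula for masses of triangles.* Put $\nu(E)=\mu\{x\in X:0<|x|\le1,\hat x\in E\}$, a finite measure on $\Sigma$ carried by $\Omega$. By homogeneity $\nu(\Omega)>0$, and $\mu$ on $Y$ is $\nu(du)\otimes\delta t^{\delta-1}dt$ in polar coordinates $y=tu$. For $E\subset\Omega$ and $\gamma\in\Gamma$, invariance gives
$$\nu(\gamma E)=\mu\{y:\hat y\in E,\ |y|\le|\gamma\hat y|^{-1}\}=\int_E|\gamma u|^{-\delta}d\nu(u).\tag{10.1}$$
With Lemma 7.2(ii), for $\gamma,\beta\in\mathcal W^*$,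
$$\|\gamma\|^{-\delta}\nu(\Omega)\le\nu(\gamma\Omega)\le2^\delta\|\gamma\|^{-\delta}\nu(\Omega),\tag{10.2}$$
$$\nu(\gamma\beta\Omega)\ge\|\gamma\|^{-\delta}\|\beta\|^{-\delta}\nu(\Omega)\ge2^{-\delta}\|\beta\|^{-\delta}\nu(\gamma\Omega).\tag{10.3}$$

**Step 3: $\delta<3$.** If $\delta\ge3$, then by (10.2), (7.1), (7.2)
$$\nu(\Omega)=\sum_{\mathcal W^n}\nu(\gamma\Omega)\le2^\delta\nu(\Omega)\sum_{\mathcal W^n}\|\gamma\|^{-3}\le2^\delta\nu(\Omega)A_0^{-1}\sum_{\mathcal W^n}\operatorname{area}(\gamma\Sigma)\to0,$$
a contradiction.

**The direct attempt, and where it stops.** The tool for a lower bound on dimension is the mass distribution principle: if a nonzero finite measure on a set satisfies $m(B(x,\rho))\le C\rho^d$ for all small $\rho$, then the set has $\dim_H\ge d$. Try $\nu$ itself. By (10.2) and (7.1), $\nu(\gamma\Omega)\le C\operatorname{area}(\gamma\Sigma)\|\gamma\|^{3-\delta}$. For a ball $B(x,\rho)$, cut each code at the first $\gamma=\gamma'\beta$ whose triangle has diameter $\le\rho$; Lemma 8.3 with $m=0$ gives $\|\gamma'\|\le7/\rho$. If $\|\beta\|$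 were bounded by a constant, we would have $\nu(\gamma\Omega)\le C\rho^{\delta-3}\operatorname{area}(\gamma\Sigma)$, and the triangles meeting $B(x,\rho)$ would have total area $\le4\pi\rho^2$, so $\nu(B(x,\rho))\le C\rho^{\delta-1}$, and dimension $\ge\delta$ for the cone.

This stops at two places. First, $\|\beta\|$ is not bounded: $\mathcal W$ is infinite. Second, even if it were, the outcome $\ge\delta$ does not exclude equality, which is just what the conjecture claims; and the example after Lemma 8.3 shows that the diameter bound used is sharp for some blocks. One can cure the first point by keeping only a finite set $F$ of words; but then the measure must be renormalized, and this costs a constant factor for each word used, i.e. a power of $\rho$ in the wrong direction.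

The way out is to let the block $\beta_0$ pay for everything. If each word of $F$ contains $m_0$ copies of $\beta_0$, Lemma 8.3 gains $\vartheta^{m_0}$ per word, hence $\vartheta^{m_0(3-\delta)}$ in mass, and here $\delta<3$ is essential. The cost per word will be a constant $\theta_0^{-1}$ that does not depend on $m_0$, because almost every point sees $\beta_0$ as often as we like. So we may take $m_0$ large and end with a net gain.

**Step 4: choice of a finite system.** Let $\theta_0=2^{-\delta}/4$ and fix an integer $m_0\ge1$ with $\vartheta^{m_0(3-\delta)}\le\theta_0/2$. Let $p_0=2^{-\delta}\|\beta_0\|^{-\delta}$. By (10.3), given any first blocks, the next block is $\beta_0$ with conditional $\nu$-probability at least $p_0$. So among $n=m_0\ell$ blocks, the $\nu$-mass of points with fewer than $m_0$ blocks $\beta_0$ is at most $m_0(1-p_0)^\ell\nu(\Omega)$: some one of the $m_0$ windows of $\ell$ consecutive blocks contains no $\beta_0$. Choose $\ell$ so that this is $\le\nu(\Omega)/2$. Then there is a finite set $F\subset\mathcal W^n$ of words, each containing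 at least $m_0$ blocks $\beta_0$, with $\sum_F\nu(\gamma\Omega)\ge\nu(\Omega)/4$. By (10.2),
$$Z:=\sum_{\gamma\in F}\|\gamma\|^{-\delta}\ge\theta_0.$$

**Step 5: a self-similar measure.** Let $q_\gamma=\|\gamma\|^{-\delta}/Z$ for $\gamma\in F$, take the product measure on $F^{\mathbb N}$, and let $\mathbf m$ be its image under $\pi(\gamma_1,\gamma_2,\dots)=\bigcap_k\gamma_1\cdots\gamma_k\Sigma$. This is a point by Lemma 8.3, and $\pi$ is continuous. The set $G=\pi(F^{\mathbb N})$ is compact, and $G\subset X$ by (4.3). For $\sigma=(\gamma_1,\dots,\gamma_k)$ put $\gamma_\sigma=\gamma_1\cdots\gamma_k$ and $q_\sigma=\prod q_{\gamma_i}$. By submultiplicativity and (7.1),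
$$q_\sigma\le\theta_0^{-k}\prod\|\gamma_i\|^{-\delta}\le\theta_0^{-k}\|\gamma_\sigma\|^{-\delta}\le\theta_0^{-k}A_0^{-1}\operatorname{area}(\gamma_\sigma\Sigma)\,\|\gamma_\sigma\|^{3-\delta}.\tag{10.4}$$

**Step 6: ball estimate.** Let $0<\rho<1$, $x\in\Sigma$, and let $\mathcal T_\rho$ be the set of $\sigma$ minimal with $\operatorname{diam}\gamma_\sigma\Sigma\le\rho$. The corresponding cylinders partition $F^{\mathbb N}$, and each $\sigma\in\mathcal T_\rho$ has length $k\ge1$, since $\operatorname{diam}\Sigma=\sqrt2>\rho$. Let $\sigma'$ be $\sigma$ without its last entry and $K_F=\max_F\|\gamma\|$. As $\operatorname{diam}\gamma_{\sigma'}\Sigma>\rho$ and $\gamma_{\sigma'}$ contains at least $m_0(k-1)$ blocks $\beta_0$, Lemma 8.3 gives $\|\gamma_{\sigma'}\|\le7\vartheta^{m_0(k-1)}/\rho$ (trivially if $k=1$), so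
$$\|\gamma_\sigma\|\le7K_F\vartheta^{m_0(k-1)}/\rho .$$
Insert this in (10.4). By the choice of $m_0$, $\theta_0^{-k}\vartheta^{m_0(3-\delta)(k-1)}\le\theta_0^{-k}(\theta_0/2)^{k-1}=2\theta_0^{-1}2^{-k}$. So with a constant $C_F$
$$q_\sigma\le C_F\,2^{-k}\rho^{\delta-3}\operatorname{area}(\gamma_\sigma\Sigma).\tag{10.5}$$
Moreover $\rho^2\ge\operatorname{area}(\gamma_\sigma\Sigma)\ge A_0\|\gamma_\sigma\|^{-3}\ge A_0K_F^{-3k}$, so $2^{-k}\le C_F'\rho^\epsilon$ with
$$\epsilon=\frac{2\log2}{3\log K_F}>0 .$$
The triangles $\gamma_\sigma\Sigma$, $\sigma\in\mathcal T_\rho$, have disjoint interiors: all words of $F$ have $n$ blocks, so distinct elements of $\mathcal T_\rho$ give words neither of which is a prefix of the other, and Lemma 6.1 applies. Those meeting $B(x,\rho)$ lie in $B(x,2\rho)$. So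
$$\mathbf m(B(x,\rho))\le\sum_{\gamma_\sigma\Sigma\cap B(x,\rho)\ne\emptyset}q_\sigma\le C\rho^{\delta-3+\epsilon}\cdot4\pi\rho^2=C''\rho^{\delta-1+\epsilon}.$$

**Step 7: conclusion.** The product of $\mathbf m$ with Lebesgue measure on $[1,2]$ gives mass $O(\rho^{\delta+\epsilon})$ to balls of radius $\rho$ in $G\times[1,2]$. By the mass distribution principle $\dim_H(G\times[1,2])\ge\delta+\epsilon$. The cone $\{tx:t\in[1,2],x\in G\}\subset X$ is bi-Lipschitz to $[1,2]\times G$. All columns of words in $F$ are $\ge e_1+e_2+e_3$ entrywise, so the cone lies in the interior of $\Delta$, and the linear map $M$ takes it into $\mathcal{ML}^+$ inside the open chart. Hence $\dim_H\mathcal{ML}^+(S)\ge\delta+\epsilon>\delta$. This proves Theorem A. $\blacksquare$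

**Remark 10.1.** If "Radon" is only required on $\mathcal{ML}(S)\setminus\{0\}$, nothing changes in Theorem A: for a $\delta$-homogeneous $\mu$ with $\delta>0$, $\mu\{0<\ell\le1\}=\sum_{k\ge0}2^{-k\delta}\mu\{\frac12<\ell\le1\}<\infty$.

**Remark 10.2.** If $\mathrm{Map}(S)$ is replaced by a finite-index subgroup $P$ (e.g. the pure mapping class group), the conclusion persists. Let $\mu$ be $P$-ergodic, $\delta$-homogeneous, with support $\mathcal{ML}^+$. The sets $Z_I$ are $P$-invariant, so $\mu$ does not charge weighted two-sided curves. The finite sum $\sum_{gP}g_*\mu$ is $\mathrm{Map}(S)$-invariant, $\delta$-homogeneous and does not charge them either, so Theorem A gives $\delta<\dim_H\mathcal{ML}^+$.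

## 11. The exponent $\delta_*$ and the upper bound for the dimension

We turn to Theorem B.

**Step 1: all two-sided curves form one orbit.** Let $\mathcal C$ be the set of two-sided simple closed geodesics; $\mathcal C\subset\mathcal{ML}^+$. Let $c=\lambda_{[u]}\in\mathcal C\cap\tilde X$. By Proposition 3.1 $Mu$ is integral, so $u\in\frac12\mathbb Z^3$. While $u\notin\bigcup\mathbb Re_i$, pass from $u=A_iu'$ to $u'\in X$ (Proposition 4.3). Then $|u|=|u'|+u_j'+u_k'$ with $u_j'+u_k'>0$, since otherwise $u=u'\in\mathbb Re_i$; so $|u|\in\frac12\mathbb Z$ strictly decreases. After finitely many steps $u=t\gamma e_i$ and $c=t\psi_\gamma c_i$; here $t=1$ as both are curves of weight one. Since the $c_i$ are permuted by $\phi$, Lemma 5.1 gives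
$$\mathcal C=\mathrm{Map}(S)\,c_1.\tag{11.1}$$
Put $\mathcal Z=\mathbb R_{\ge0}\,\mathcal C$. Then $\mathcal R$ corresponds to $\mathcal Z\cap\tilde X$.

**Step 2: counting blocks.** Words $w$ in $1,2$ correspond bijectively to primitive vectors $w(e_1+e_2)=(p,q)$ with positive entries, by Euclid's algorithm: $p>q$ means first letter $1$, $p<q$ first letter $2$, and $(1,1)$ is the empty word. By the proof of Lemma 7.2(ii), a block $w'A_z$ has norm between $n_{w'}-1$ and $2(n_{w'}-1)$, where $n_{w'}=p+q$; only the vectors $(k,1),(1,k)$ (words not using both letters) are excluded. So for $K\ge1$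
$$\#\{\beta\in\mathcal W:\|\beta\|\le K\}\le CK^2.\tag{11.2}$$
For $s>2$ let $P_n(s)=\sum_{\gamma\in\mathcal W^n}\|\gamma\|^{-s}$. Then $P_1(s)<\infty$ for $s>2$ by (11.2), and
$$P_1(s)\ge3\cdot2^{-s}\sum_{n\ge3}(\varphi(n)-2)n^{-s}\to\infty\quad(s\downarrow2),$$
since $\sum\varphi(n)n^{-s}=\zeta(s-1)/\zeta(s)$.

**Step 3: definition of $\delta_*$.** By submultiplicativity and Lemma 7.2(iii), $P_nP_m\le P_{n+m}\le2^sP_nP_m$. So $p(s)=\lim\frac1n\log P_n(s)$ exists and is finite; superadditivity of $\log P_n$ and subadditivity of $\log(2^sP_n)$ give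
$$2^{-s}e^{np(s)}\le P_n(s)\le e^{np(s)}.\tag{11.3}$$
Each $\log P_n$ is convex by Hölder's inequality, so $p$ is convex, hence continuous on $(2,\infty)$. Since $\|\gamma\|\ge2^n$ on $\mathcal W^n$, $p(s+\epsilon)\le p(s)-\epsilon\log2$. Next, $p(s)\ge\log P_1(s)\to\infty$ as $s\downarrow2$. Finally $P_n(3)\le A_0^{-1}\sum\operatorname{area}(\gamma\Sigma)\le(31/32)^{n-1}$, so $p(3)\le\log\frac{31}{32}<0$. Hence $p$ has a unique zero $\delta_*\in(2,3)$. From now on $\delta:=\delta_*$. By (11.3), $2^{-\delta}\le P_n(\delta)\le1$ for all $n$.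

**Step 4: $\dim_H\mathcal{ML}^+\le(3+\delta)/2$.** Let $s\in(1,2)$ with $2s-1>\delta$. For $\gamma\in\mathcal W^n$, $n\ge1$, the triangle $\gamma\Sigma$ has longest side $r\le7/\|\gamma\|$ and corresponding height $h\le r$, and $rh=2\operatorname{area}(\gamma\Sigma)$ lies between two constant multiples of $\|\gamma\|^{-3}$. So $h\ge c\|\gamma\|^{-2}$, and $h^2\le rh$ gives $h\le C\|\gamma\|^{-3/2}$. The triangle is covered by at most $2r/h$ squares of side $h$. They contribute to $\sum\operatorname{diam}^s$ at most
$$Crh^{s-1}=C(rh)h^{s-2}\le C\|\gamma\|^{-3}\|\gamma\|^{-2(s-2)}=C\|\gamma\|^{1-2s},$$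
as $s-2<0$. Summing over $\mathcal W^n$ gives $CP_n(2s-1)\to0$, since $p(2s-1)<0$, and the mesh sizes tend to $0$. So $\dim_H\Omega\le\frac{1+\delta}2$. The rest of $X\cap\Sigma$ is contained in countably many segments and points (Step 1 of the proof of Lemma 9.1), of dimension $\le1<\frac{1+\delta}2$. Away from $0$, $X$ is locally bi-Lipschitz to $(X\cap\Sigma)\times I$ with $I$ an interval, and $\dim_H(G\times I)\le\dim_HG+1$. Finally $M$ maps $X\setminus\bigcup\mathbb Re_i$ into the interior of $V$, the exceptional rays have dimension $1$, and $\iota$ maps charts to charts. By Lemma 5.1,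
$$\dim_H\mathcal{ML}^+\le\frac{3+\delta_*}2<3 .$$

## 12. Construction of $\mu_*$ from two-sided curves

Let $\ell$ be hyperbolic length for a fixed metric. By compactness, $\ell(\lambda_{[u]})$ and $\ell(\iota\lambda_{[u]})$ are comparable to $|u|$ on $\tilde X$, up to constant factors.

**Step 1: $\sum_{c\in\mathcal C}\ell(c)^{-s}<\infty$ for $s>\delta_*$.** By Lemma 5.1 it suffices to sum $|v|^{-s}$ over the distinct vectors $v=\gamma e_i$. Write $\gamma=\eta\xi$ with $\eta\in\mathcal W^*$ the longest prefix in $\mathcal W^*$; then $\xi$ misses a letter. The vectors $y=\xi e_i$ are primitive vectors in coordinate planes or, up to permutation, $e_3-e_1-e_2+(p,q,0)$ with $(p,q)$ primitive (Lemma 7.2(i)). So there are $O(T^2)$ of them with $|y|\le T$, and $|\eta y|\ge\frac12\|\eta\||y|$ for $\eta\ne$ identity. The sum is at most $\sum_y|y|^{-s}\bigl(1+2^s\sum_{k\ge1}P_k(s)\bigr)<\infty$, since $s>2$ and $p(s)<0$.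

**Step 2: $\sum_{c\in\mathcal C}\ell(c)^{-\delta_*}=\infty$.** A nonzero vector of $X$ has at most two codes: a choice occurs only at a remainder on a ray through some $e_i+e_j$, after which the remainder is on $\mathbb Re_i$ or $\mathbb Re_j$ and the code is constant. The vector $\gamma e_1$ has the code $\gamma111\ldots$, and $\gamma\in\mathcal W^*$ is recovered from this code by parsing into blocks, since the tail $111\ldots$ contains no further block. So each vector is $\gamma e_1$ for at most two $\gamma\in\mathcal W^*$, and $\sum_{\gamma\in\mathcal W^*}|\gamma e_1|^{-\delta}\ge\sum_kP_k(\delta)=\infty$.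

**Step 3: the limit.** For $s>\delta_*$ let $\mu_s=\sum_{c\in\mathcal C}\int_0^\infty\mathbf 1_{tc}\,t^{s-1}dt$, where $\mathbf 1_{tc}$ is the Dirac mass at $tc$, multiplied by the constant that makes $\mu_s\{\ell\le1\}=1$; this is possible by Step 1, since before normalization $\mu_s\{\ell\le T\}=\frac{T^s}s\sum_c\ell(c)^{-s}$. The measure $\mu_s$ is invariant, $s$-homogeneous, Radon, and $\mu_s\{\ell\le T\}=T^s$. So there is a vague limit $\mu_*$ along a sequence $s\downarrow\delta_*$. It is an invariant $\delta_*$-homogeneous Radon measure on the closed set $\mathcal{ML}^+$ (both properties can be tested on continuous functions with compact support), and $\mu_*\{\ell\le1\}\ge1$ because $\{\ell\le1\}$ is compact.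

**Step 4: $\mu_*(\mathcal Z)=0$.** $\mu_*(\{0\})=0$ by homogeneity. If some ray $\mathbb R_{>0}c$, $c\in\mathcal C$, were charged, then by homogeneity $m':=\mu_*\{tc:0<t\le1\}>0$ for this $c$, hence for all $c\in\mathcal C$ by (11.1) and invariance. Then $\mu_*\{\ell\le1\}\ge m'\sum_c\ell(c)^{-\delta_*}=\infty$, a contradiction.

So $\mu_*$ satisfies the hypotheses of Theorem A, and $\delta_*<\dim_H\mathcal{ML}^+$. Also Lemma 9.1 and (10.1)–(10.3) apply to $\mu_*$; from now on $\nu$ is the measure of Section 10, Step 2, for $\mu=\mu_*$.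

**Step 5: the support is $\mathcal{ML}^+$.** Let $0\ne x\in X$, with a code and prefixes $\gamma_n$. The triangles $\gamma_n\Sigma$ contain $\hat x$ and shrink to it (Lemma 8.4), and $\nu(\gamma_n\Omega)=\int_\Omega|\gamma_nu|^{-\delta}d\nu>0$ by (10.1). As $\mu_*$ is a product in polar coordinates, every neighborhood of $x$ is charged. So $\operatorname{supp}\mu_*\supset\tilde X$, and by $\iota$-invariance and Lemma 5.1 $\operatorname{supp}\mu_*=\mathcal{ML}^+$.

## 13. Ergodicity of $\mu_*$: two incommensurable Perron eigenvalues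

Let $E\subset\mathcal{ML}^+$ be an invariant Borel set, $f=\mathbf 1_E$ on $Y$, and $f_x(s)=f(e^sx)$ for $x\in\Omega$, $s\in\mathbb R$. As $f(\gamma y)=f(y)$,
$$f_{\widehat{\gamma x}}(s+\log|\gamma x|)=f_x(s)\qquad(\gamma\in\Gamma).\tag{13.1}$$
The plan is to show that $f_x$ has enough periods to be constant.

**Step 1: nearly constant stretch near a periodic point.** Let $\gamma\in\mathcal W$, a positive matrix with Perron eigenvalue $\alpha$, eigenvector $x_\gamma\in\Sigma$, and $\tau=\log\alpha>0$ (positive because $\|\gamma^n\|\ge2^n$). Given $\epsilon>0$ there is $k$ with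
$$\Bigl|\log\frac{|\eta\gamma^{k+1}z|}{|\eta\gamma^kz|}-\tau\Bigr|\le\epsilon\quad\text{for all }\eta\in\mathcal W^*,\ z\in\Omega.$$
Indeed $v=\widehat{\gamma^kz}$ and $x_\gamma$ lie in $\gamma^k\Sigma$, whose diameter is small for large $k$. By Lemma 7.2(ii), $|\eta\gamma v-\eta\gamma x_\gamma|\le\|\eta\gamma\||v-x_\gamma|\le2|\eta\gamma x_\gamma||v-x_\gamma|$, similarly with $\eta$ in place of $\eta\gamma$, and $|\eta\gamma x_\gamma|=\alpha|\eta x_\gamma|$. The quotient in question is $|\eta\gamma v|/|\eta v|$.

**Step 2: returns to a set of positive measure.** *Claim: let $B\subset\Omega$ with $\nu(B)>0$, $\gamma\in\mathcal W$, $\epsilon>0$. Then there are $x,x'\in B$ and $\tau'$ with $|\tau'-\tau|\le\epsilon$ and $f_{x'}(s+\tau')=f_x(s)$ for all $s$.* The partitions $\{\eta\Omega:\eta\in\mathcal W^n\}$ are increasing with mesh tending to $0$. So by martingale convergence, for each $\zeta>0$ there is $\eta\in\mathcal W^*$ with $\nu(\eta\Omega\setminus B)\le\zeta\nu(\eta\Omega)$. With $k$ from Step 1 let $g=\eta\gamma\eta^{-1}:\eta\gamma^kY\to\eta\gamma^{k+1}Y$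 and $C=\eta\gamma^k\Omega$. By (10.3), $\nu(C)\ge c_k\nu(\eta\Omega)$ with $c_k=2^{-\delta}\|\gamma^k\|^{-\delta}>0$ independent of $\eta$. As $g$ is induced by $\psi_\eta\psi_\gamma\psi_\eta^{-1}$, the computation of (10.1) gives, for $A\subset C$,
$$\nu(gA)=\int_A|gu|^{-\delta}d\nu\ge(e^\epsilon\alpha)^{-\delta}\nu(A),$$
because for $u=\widehat{\eta\gamma^kz}$ the number $|gu|$ is the quotient of Step 1. Since $\nu(B\cap C)\ge(c_k-\zeta)\nu(\eta\Omega)$ and $g(B\cap C)\subset\eta\Omega$,
$$\nu(g(B\cap C)\cap B)\ge\bigl[(e^\epsilon\alpha)^{-\delta}(c_k-\zeta)-\zeta\bigr]\nu(\eta\Omega)>0$$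
for small $\zeta$. So there is $x\in B\cap C$ with $x'=\widehat{gx}\in B$; put $\tau'=\log|gx|$. As $E$ is invariant, $f(gy)=f(y)$ on $\eta\gamma^kY$, which gives the identity.

**Step 3: $f_x(\cdot+\tau)=f_x$ a.e., for $\nu$-a.e. $x$.** Otherwise there are $L,\theta>0$ and a set $B_1$ of positive measure where $\int_{-L}^L|f_x(s+\tau)-f_x(s)|ds>\theta$. By separability of $L^1$ there are $B\subset B_1$ with $\nu(B)>0$ and $x_0\in B$ such that $f_0:=f_{x_0}$ satisfies $\|f_x-f_0\|_{L^1[-L-\tau-1,L+\tau+1]}<\theta/8$ for all $x\in B$. By continuity of translations choose $\epsilon<1$ so that $\int_{-L}^L|f_0(s+\tau')-f_0(s+\tau)|ds<\theta/8$ for $|\tau'-\tau|\le\epsilon$. With $x,x',\tau'$ from Step 2,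
$$\int_{-L}^L|f_0(s+\tau')-f_0(s)|ds\le\int_{-L}^L|f_0-f_{x'}|(s+\tau')ds+\int_{-L}^L|f_x-f_0|(s)ds\le\tfrac\theta4.$$
So $\int_{-L}^L|f_0(s+\tau)-f_0(s)|ds<\theta$, contradicting $x_0\in B_1$.

**Step 4: two periods generating a dense group.** Take $\gamma=A_1A_2A_3$ and $\gamma'=A_1^2A_2A_3$ in $\mathcal W$:
$$\gamma=\begin{pmatrix}4&3&2\\2&2&1\\1&1&1\end{pmatrix},\qquad\gamma'=\begin{pmatrix}7&6&4\\2&2&1\\1&1&1\end{pmatrix}.$$
Traces $7,10$, sums of principal $2\times2$ minors $2+2+1=5$ and $2+3+1=6$, and determinant $1$ give the characteristic polynomials $x^3-7x^2+5x-1$ and $x^3-10x^2+6x-1$. They are irreducible, as $\pm1$ are not roots. Their discriminants are $1225-500-1372-27+630=-44$ and $3600-864-4000-27+1080=-211$. Let $\alpha,\alpha'$ be the Perron eigenvalues. As $211$ is prime, the field $\mathbb Q(\alpha')$ has discriminant $-211$, while that of $\mathbb Q(\alpha)$ divides $44$. So these cubic fields are different. If $\alpha^a=\alpha'^b$ with $a,b\ge1$, this number is an algebraic unit $>1$, hence irrational, and since the degrees are prime it generates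 both fields, a contradiction. So $\log\alpha,\log\alpha'$ generate a dense subgroup of $\mathbb R$, and by Step 3 $f_x$ is a.e. constant for $\nu$-a.e. $x$.

**Step 5: the constant does not depend on $x$.** Let $E'=\{x\in\Omega:f_x=1\text{ a.e.}\}$. By (13.1), $\widehat{\eta x}\in E'\iff x\in E'$ for $\eta\in\mathcal W^*$. If $\nu(E')>0$, there are $\eta$ with $\nu(\eta\Omega\setminus E')/\nu(\eta\Omega)$ arbitrarily small (martingale convergence), while by (10.1), (10.2)
$$\frac{\nu(\eta\Omega\setminus E')}{\nu(\eta\Omega)}=\frac{\nu(\eta(\Omega\setminus E'))}{\nu(\eta\Omega)}\ge2^{-\delta}\frac{\nu(\Omega\setminus E')}{\nu(\Omega)} .$$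
So $\nu(\Omega\setminus E')=0$. If $\nu(E')=0$, then $f_x=0$ a.e. for a.e. $x$. As $\mu_*$ is a product in polar coordinates, $E\cap\tilde X$ is null or conull in $\tilde X$; by Lemma 5.1 and $\iota$-invariance $E$ is null or conull. So $\mu_*$ is ergodic.

## 14. Uniqueness and the list of ergodic measures

Let $m\ne0$ be an invariant Radon measure on $\mathcal{ML}^+$ with $m(\mathcal Z)=0$. We show that $m$ is a multiple of $\mu_*$. By Lemmas 5.1 and 9.1 it is carried on $\tilde X$ by $Y$, and $m(Y)>0$. Let $N(T)=m\{y\in Y:|y|\le T\}<\infty$.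

**Step 1: stopping when the norm passes $R$.** For $R\ge1$ let $\Theta_R\subset\mathcal W^*$ be the words $\beta_1\cdots\beta_k$ with $\|\beta_1\cdots\beta_k\|>R\ge\|\beta_1\cdots\beta_{k-1}\|$. Norms increase to $\infty$ along blocks, so the $\gamma Y$, $\gamma\in\Theta_R$, partition $Y$. By invariance $m\{y\in\gamma Y:|y|\le T\}=m\{z\in Y:|\gamma z|\le T\}$, and with Lemma 7.2(ii)
$$\sum_{\gamma\in\Theta_R}N(T/\|\gamma\|)\le N(T)\le\sum_{\gamma\in\Theta_R}N(2T/\|\gamma\|).\tag{14.1}$$

**Step 2: weights.** For any prefix-free family of words in $\mathcal W^*$ the sets $\gamma\Omega$ are disjoint, so (10.2) for $\mu_*$ gives $\sum\|\gamma\|^{-\delta}\le1$; and since $\Theta_R$ gives a partition, $\sum_{\Theta_R}\|\gamma\|^{-\delta}\ge2^{-\delta}$. Moreover, for $j\ge0$,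
$$\sum_{\gamma\in\Theta_R,\ \|\gamma\|>2^jR}\|\gamma\|^{-\delta}\le C2^{-j(\delta-2)}.\tag{14.2}$$
To see this, write $\gamma=\gamma'\beta$ with $\|\gamma'\|\le R$, $\beta\in\mathcal W$. Then $\|\beta\|>2^jR/\|\gamma'\|\ge1$ and $\|\gamma\|^{-\delta}\le2^\delta\|\gamma'\|^{-\delta}\|\beta\|^{-\delta}$. By (11.2) and dyadic summation, $\sum_{\|\beta\|>K}\|\beta\|^{-\delta}\le CK^{2-\delta}$ for $K\ge1$. So the sum is at most
$$C\sum_{\|\gamma'\|\le R}\|\gamma'\|^{-\delta}(2^jR/\|\gamma'\|)^{2-\delta}=C2^{-j(\delta-2)}R^{2-\delta}\sum_{\gamma'\in\mathcal W^*,\,\|\gamma'\|\le R}\|\gamma'\|^{-2}.$$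
Norms at least double along blocks, so the $\gamma'$ with $\|\gamma'\|\in(2^i,2^{i+1}]$, $i\ge-1$, form a prefix-free family, and hence number at most $2^{(i+1)\delta}$. So the last sum is at most $\sum_{i\ge-1,\,2^i<R}2^{(i+1)\delta}2^{-2i}=O(R^{\delta-2})$, as $\delta>2$.

**Step 3: $C^{-1}T^\delta\le N(T)\le CT^\delta$.** By (14.2) choose $K$ with $\sum_{\gamma\in\Theta_R,\|\gamma\|\le KR}\|\gamma\|^{-\delta}\ge2^{-\delta-1}$ for all $R\ge1$. As $\|\gamma\|>R$ on $\Theta_R$, there are at least $2^{-\delta-1}R^\delta$ such $\gamma$, and (14.1) gives $N(T)\ge2^{-\delta-1}R^\delta N(T/KR)$. Apply this with $R/K$ in place of $R$ if $R\ge K$, and monotonicity if $R<K$: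
$$N(T)\ge cR^\delta N(T/R)\qquad(R\ge1,\ T>0).\tag{14.3}$$
Conversely, by (14.2) at most $C2^{2j}R^\delta$ elements of $\Theta_R$ have norm in $(2^jR,2^{j+1}R]$. So by (14.1) and (14.3) (applied with $2^j$ in place of $R$)
$$N(T)\le\sum_{j\ge0}C2^{2j}R^\delta N\Bigl(\frac{2T}{2^jR}\Bigr)\le C'R^\delta N\Bigl(\frac{2T}R\Bigr)\sum_j2^{j(2-\delta)}=C''R^\delta N\Bigl(\frac{2T}R\Bigr).\tag{14.4}$$
Since $N(T)>0$ for large $T$, (14.4) gives $N(T)>0$ for all $T>0$. For $T\ge1$, (14.3) with $R=T$ gives $N(T)\ge cT^\delta N(1)$, and (14.4) with $R=2T$ gives $N(T)\le C''(2T)^\delta N(1)$. For $T\le1$ exchange the roles of $T$ and $1$: (14.3) with $R=1/T$ gives $N(1)\ge cT^{-\delta}N(T)$, and (14.4) with $R=2/T$ gives $N(1)\le C''(2/T)^\delta N(T)$. This proves the claim. Hence for $\gamma\in\mathcal W^*$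
$$m\{y\in\gamma Y:|y|\le T\}\le N(2T/\|\gamma\|)\le C\,T^\delta\|\gamma\|^{-\delta}.\tag{14.5}$$

**Step 4: smoothing in the radial direction.** *Purpose: (14.5) controls $m$ on cones $\gamma Y$ up to height $T$, but not on thin radial shells; averaging over scales repairs this.* For $r>0$ let $m_r$ be the image of $m$ under multiplication by $r$, an invariant Radon measure with $m_r(\mathcal Z)=0$, and $\bar m=\int_1^2m_r\frac{dr}r$. Let $Q=\{y\in\gamma Y:T_1<|y|\le T_2\}$ be a box, $\gamma\in\mathcal W^*$, $T_2\le2T_1$. For fixed $y$, the set of $r\in[1,2]$ with $T_1<r|y|\le T_2$ has $\frac{dr}r$-measure at most $\log\frac{T_2}{T_1}$, and is empty unless $|y|\le T_2$. So by Fubini and (14.5)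
$$\bar m(Q)\le\log\tfrac{T_2}{T_1}\;m\{y\in\gamma Y:|y|\le T_2\}\le C\log\tfrac{T_2}{T_1}\,T_2^\delta\|\gamma\|^{-\delta}\le C'\nu(\gamma\Omega)(T_2^\delta-T_1^\delta)=C'\mu_*(Q),$$
using $T_2^\delta-T_1^\delta\ge\delta T_1^\delta\log\frac{T_2}{T_1}\ge\delta2^{-\delta}T_2^\delta\log\frac{T_2}{T_1}$ and $\|\gamma\|^{-\delta}\le\nu(\gamma\Omega)/\nu(\Omega)$.

For $n\ge0$ let $\mathcal P_n$ be the countable partition of $Y$ into the boxes with $\gamma\in\mathcal W^n$ and $(T_1,T_2]=(2^{k/2^n},2^{(k+1)/2^n}]$, $k\in\mathbb Z$. $\mathcal P_{n+1}$ refines $\mathcal P_n$, and the boxes of $\mathcal P_n$ inside a bounded set have diameters tending uniformly to $0$. So the unions of elements of a single $\mathcal P_n$, $n\ge0$, form an algebra generating the Borel sets of $Y$, and on it $\bar m\le C'\mu_*$. By the monotone class theorem inside each (finite-measure) element of $\mathcal P_0$, $\bar m\le C'\mu_*$ on $Y$, hence on $\tilde X$. For Borel $A\subset\mathcal{ML}^+$, Lemma 5.1 and $\iota$-invariance give $\bar m(A)\le\bar m(A\cap\tilde X)+\bar m(\iota A\cap\tilde X)\le2C'\mu_*(A)$.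

**Step 5: from $\bar m$ back to $m$.** The density of $\bar m$ with respect to $\mu_*$ is invariant up to null sets under each element of the countable group $\mathrm{Map}(S)$. Its superlevel sets thus agree, up to null sets, with invariant Borel sets (intersect over the group), and by ergodicity it is constant: $\bar m=c\mu_*$. Likewise, for Borel $I\subset[1,2]$, $\int_Im_r\frac{dr}r\le c\mu_*$ is invariant, so it equals $c_I\mu_*$. Let $\mathcal Q$ be a countable $\pi$-system of relatively compact Borel sets generating the Borel sets of $\mathcal{ML}^+$ and containing an exhausting sequence, and let $Q_0\in\mathcal Q$ with $\mu_*(Q_0)>0$. For $Q\in\mathcal Q$ we get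
$$\int_I\bigl(m_r(Q)\mu_*(Q_0)-m_r(Q_0)\mu_*(Q)\bigr)\frac{dr}r=0\quad\text{for all }I,$$
so $m_r(Q)\mu_*(Q_0)=m_r(Q_0)\mu_*(Q)$ for a.e. $r$. So for a.e. $r$ this holds for all $Q\in\mathcal Q$, i.e. $m_r$ is a multiple of $\mu_*$. Since $\mu_*$ is homogeneous, $m$ is a multiple of $\mu_*$.

**Step 6: classification.** Let $m\ne0$ be an ergodic invariant Radon measure on $\mathcal{ML}^+$. If $m(\mathcal Z)=0$, then $m=c\mu_*$ by Step 5. Otherwise, by ergodicity, $m$ is carried by one of the invariant sets $\{0\}$ and $\mathcal Z\setminus\{0\}$. In the first case it is a multiple of the Dirac mass at $0$. In the second case the weight $t$ of $tc$ is an invariant function, hence a.e. constant, and $m$ is carried by the single countable orbit $t\,\mathcal C=\mathrm{Map}(S)\,tc_1$ (see (11.1)); being invariant, it is a multiple of counting measure there. Conversely, this counting measure is Radon, since only finitely many closed geodesics have bounded length, and it is ergodic because it lives on one orbit; so is the Dirac mass at $0$; and $\mu_*$ is ergodic by Section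 13. These measures are pairwise not multiples of each other, and the supports $t\,\mathcal C$ and $\{0\}$ are not $\mathcal{ML}^+$. So $\mu_*$ is, up to scale, the only ergodic invariant Radon measure with support $\mathcal{ML}^+(S)$. With the bounds on $\dim_H\mathcal{ML}^+$ from Sections 11 and 12, Theorem B is proved. $\blacksquare$
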